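
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Hamilton cycles in locally resilient subgraphs\\ of random geometric graphs}


\begin{abstract}
Let $G_d(n,r)$ be the random geometric graph on $n$ uniform points of $[0,1]^d$. An $\alpha$-subgraph keeps at least the proportion $\alpha$ of the edges at every vertex. It is known that for $\alpha=1/2+\epsilon$ every $\alpha$-subgraph of $G_d(n,r)$ typically contains, through every vertex, cycles of all lengths from a constant up to $2n/3$, and it was conjectured that $2n/3$ can be replaced by $n$. We show that the conjecture is false for every $d\ge2$: there are $\epsilon,\delta>0$ depending only on $d$ such that typically some spanning $(1/2+\epsilon)$-subgraph has an independent set of at least $(1/2+\delta)n$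 vertices, and hence no cycle longer than $(1-2\delta)n$. The construction comes from periodic patterns in the plane which are, in a suitable sense, reversed when they are averaged over large balls. For $d=1$ we show that the conjecture is true for every $\epsilon\in(0,1/2]$; the main ingredient is a Hall-type matching lemma, proved by a walk on partial sums.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $d\ge 1$ be an integer. The \emph{random geometric graph} $G_d(n,r)$ is obtained by placing $n$ vertices independently and uniformly at random in $[0,1]^d$ and joining two of them by an edge if their Euclidean distance is at most $r$. For a graph $G$ and $\alpha\in[0,1]$, a subgraph $H\subseteq G$ is an \emph{$\alpha$-subgraph} if $d_H(v)\ge\alpha\,d_G(v)$ for every $v\in V(G)$. One may think of an adversary who deletes edges of $G$, but at each vertex at most the proportion $1-\alpha$ of them. We ask which cycles the adversary cannot destroy. An event holds \emph{asymptotically almost surely} (a.a.s.)\ if its probability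 tends to $1$ as $n\to\infty$; throughout, $r=r(n)$ is any sequence in the stated range, and $\log$ is the natural logarithm.

The proportion $1/2$ is a natural threshold for long cycles. Fix a small $\delta>0$, put every vertex independently into a class $B$ with probability $1/2-\delta$ and otherwise into a class $A$, and delete all edges inside $A$. If all degrees exceed a large multiple of $\log n$, then by Chernoff's bound a.a.s.\ every vertex of $A$ keeps at least the proportion $1/2-2\delta$ of its edges, and vertices of $B$ keep all of theirs. But $A$ is independent and a.a.s.\ $|A|>n/2$, so there is no Hamilton cycle. Hence no $\alpha<1/2$ is enough, and one asks what happens for $\alpha=1/2+\epsilon$. The following is known.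

\begin{theorem}\label{thm:known}
For every $\epsilon\in(0,1/2]$ and integer $d\ge1$ there are positive constants $c_3=c_3(d,\epsilon)$ and $C_3=C_3(d,\epsilon)$ such that, if $r\in[C_3(\log n/n)^{1/d},c_3]$, then a.a.s.\ $G_d(n,r)$ has the following property: for every integer $L\in[c_3^{-1},2n/3]$, every $(1/2+\epsilon)$-subgraph $H\subseteq G_d(n,r)$ and every vertex $v$, there is a cycle of length $L$ in $H$ containing $v$.
\end{theorem}

The question treated here is posed in \cite{EDLW}.

\begin{conjecture}[\cite{EDLW}]\label{conj}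
For a suitable choice of $c_3$ and $C_3$, Theorem~\ref{thm:known} holds for all $L\in[c_3^{-1},n]$.
\end{conjecture}

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $d\ge2$ there are $\epsilon_d,\delta_d,c,C>0$ such that, if $r\in[C(\log n/n)^{1/d},c]$, then a.a.s.\ $G_d(n,r)$ has a spanning $(1/2+\epsilon_d)$-subgraph $H$ with an independent set of size at least $(1/2+\delta_d)n$. In particular, $H$ has no cycle longer than $(1-2\delta_d)n$.
\end{theorem}

\begin{corollary}\label{cor:false}
Conjecture~\ref{conj} is false. It fails for every $d\ge2$ and every $\epsilon\in(0,\epsilon_d]$.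
\end{corollary}

\begin{proof}
Let $c_3,C_3>0$ be arbitrary and take $r=n^{-1/(2d)}$. For large $n$ this lies in $[C_3(\log n/n)^{1/d},c_3]$ and in $[C(\log n/n)^{1/d},c]$. A.a.s.\ the graph $H$ of Theorem~\ref{thm:A} exists; it is a $(1/2+\epsilon)$-subgraph without a cycle of length $L=n$. So the conjectured property fails a.a.s.
\end{proof}

\begin{theorem}\label{thm:B}
For $d=1$, Conjecture~\ref{conj} holds for every $\epsilon\in(0,1/2]$.
\end{theorem}

Thus the conjectured statement holds for all $\epsilon\in(0,1/2]$ if and only if $d=1$. The proof of Theorem~\ref{thm:B} uses Theorem~\ref{thm:known} for lengths $L\le 2n/3$ only. We do not determine the optimal values of $\epsilon_d$ and $\delta_d$.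

\subsection{Ideas}

In both theorems the decisive question is about independent sets. Suppose $V(G)=A\cup B$ and all edges inside $A$ are deleted. We need every vertex of $A$ to have more than half of its $G$-neighbors in $B$; there is no condition on the vertices of $B$. \emph{Must $B$ then be the majority?} In the random example above it must. Plain edge counting does not say so: if all degrees are about $D$, it gives $|A|\cdot D/2<e(A,B)\le|B|\cdot D$, which only yields $|B|>|A|/2$.

For $d=1$ the answer is essentially yes, by a short argument which we give in Section~\ref{sec:matching} as a warm-up. For $d\ge2$ the answer is no. We let the probability that a vertex at $x$ belongs to $B$ be a function $b_r(x)$ which depends periodically on $x/r$. The requirement becomes that the average of $b_r$ over the ball $B(x,r)$ exceeds $1/2$ wherever $b_r(x)<1$, although the overall mean of $b_r$ is below $1/2$. Such functions exist because averaging a rapidly oscillating function over a ball can, at suitable frequencies, change the sign of its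 dominant waves: the average is large where the function is small. Sections~\ref{sec:reduction}--\ref{sec:d4} carry this out. The case $d=3$ is the cleanest, since there the averaging operator becomes, in the limit, a multiple of the inverse Laplacian; a reader who only wants a disproof of the conjecture needs Sections~\ref{sec:reduction}--\ref{sec:discs} and nothing more. Sections~\ref{sec:matching}--\ref{sec:thmB} treat $d=1$: the warm-up is sharpened to a matching lemma, which is combined with absorption.

\subsection{Tools}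

Let $X$ be binomial with mean $\mu$ and let $0<\gamma\le1$. Chernoff's bounds state that
\begin{equation}\label{eq:chernoff}
P(|X-\mu|\ge\gamma\mu)\le2e^{-\gamma^2\mu/3},\qquad P(X\le\mu/2)\le e^{-\mu/8},\qquad P(X\ge2\mu)\le e^{-\mu/3}.
\end{equation}
Hoeffding's inequality \cite[Thms.~2 and 4]{Hoeffding} states that if $X$ is a sum of $h$ independent $[0,1]$-valued variables, or of $h$ draws without replacement from a $0/1$ population, then for $t>0$
\begin{equation}\label{eq:hoeffding}
P(X-EX\le-t)\le e^{-2t^2/h},\qquad P(X-EX\ge t)\le e^{-2t^2/h}.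
\end{equation}
We write $B^d$ for the closed unit ball of $\mathbb R^d$ and $\omega_d$ for its volume.

\section{Reduction to a periodic pattern}\label{sec:reduction}

Two coordinates suffice for our patterns. For bounded measurable $f:\mathbb R^2\to\mathbb R$ and $\xi>0$ put
\[
A_\xi f(y)=\frac1{\omega_d}\int_{B^d}f\bigl(y+\xi(z_1,z_2)\bigr)\,dz .
\]

\begin{proposition}\label{prop:pattern}
For every $d\ge2$ there are a lattice $\Gamma\subset\mathbb R^2$, numbers $\xi>0$ and $\epsilon_0\in(0,1/2]$, and a $\Gamma$-periodic measurable $f:\mathbb R^2\to[0,1]$ with mean value less than $1/2$, such that $A_\xi f(y)\ge1/2+\epsilon_0$ whenever $f(y)<1$.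
\end{proposition}

It is instructive to see what makes this delicate. The function $A_\xi f$ is continuous, so it is at least $1/2+\epsilon_0$ up to and including the boundary of $\{f<1\}$, whereas its mean equals the mean of $f$ and is less than $1/2$. As $\{f<1\}$ has density more than $1/2$, the mean of $A_\xi f$ over $\{f=1\}$ must be less than $1/2-\epsilon_0$. So the points of $\{f=1\}$ should on average see mostly $A$, and all points of $\{f<1\}$, \emph{including those next to the interface}, should see mostly $B$.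

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:pattern}]
Let the mean of $f$ be $1/2-3\delta$ with $\delta>0$, and put $b(x)=f(\xi(x_1,x_2))$ for $x\in\mathbb R^d$. The average of $b$ over the unit ball around $x$ is $A_\xi f(\xi(x_1,x_2))$. For $x\in Q=[0,1]^d$ set $b_r(x)=1$ if $\mathrm{dist}(x,\partial Q)\le r$ and $b_r(x)=b(x/r)$ otherwise; then $b_r\ge b(\cdot/r)$ on $Q$. Setting $b_r=1$ near $\partial Q$ removes the need to control balls that leave the cube.

\emph{Local averages.} If $b_r(x)<1$, then $B(x,r)\subset Q$ and $b(x/r)<1$, so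
\[
\int_{B(x,r)}b_r\ \ge\ \int_{B(x,r)}b(\cdot/r)\ =\ \omega_dr^d\,A_\xi f\bigl(\xi(x_1,x_2)/r\bigr)\ \ge\ (1/2+\epsilon_0)\omega_dr^d .
\]

\emph{Global mean.} Let $\Delta$ be the diameter of a fundamental parallelogram of $\xi^{-1}\Gamma$. The translates of the parallelogram by lattice vectors that meet $[0,1/r]^2$ lie in a square of side $1/r+2\Delta$, and $y\mapsto f(\xi y)$ has mean $1/2-3\delta$ on each of them. Since $b$ depends on two coordinates only,
\[
\int_Qb_r\le 2dr+r^2\int_{[0,1/r]^2}f(\xi y)\,dy\le2dr+(1/2-3\delta)(1+2\Delta r)^2\le1/2-2\delta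
\]
for $r\le c$ with $c$ small.

\emph{The subgraph.} Independently for each vertex $v$, at position $X_v$, put $v$ into $B$ with probability $b_r(X_v)$ and otherwise into $A$. The pairs (position, label) are independent and identically distributed. Let $H$ be $G=G_d(n,r)$ with all edges inside $A$ deleted. Then $A$ is independent in $H$, and vertices of $B$ keep all their edges.

Let $\gamma=\epsilon_0/4$ and $\mu=(n-1)\omega_dr^d$. Almost surely $b_r(X_v)<1$ for all $v\in A$. Condition on the label of $v$ and on $X_v=x$ with $b_r(x)<1$. Then $d_G(v)$ is $\mathrm{Bin}(n-1,\omega_dr^d)$, and the number of neighbors of $v$ in $B$ is binomial with $n-1$ trials and success probability $\int_{B(x,r)}b_r\ge(1/2+\epsilon_0)\omega_dr^d$. By \eqref{eq:chernoff}, with probability at least $1-4e^{-\gamma^2\mu/6}\ge1-4n^{-3}$ (here $r\ge C(\log n/n)^{1/d}$ with $C$ large is used) we have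
\[
d_G(v)\le(1+\gamma)\mu\qquad\text{and}\qquad|N_G(v)\cap B|\ge(1-\gamma)(1/2+\epsilon_0)\mu .
\]
Since $(1-\gamma)/(1+\gamma)\ge1-2\gamma=1-\epsilon_0/2$ and $(1/2+\epsilon_0)(1-\epsilon_0/2)=1/2+\tfrac34\epsilon_0-\tfrac12\epsilon_0^2\ge1/2+\epsilon_0/2$, this gives $d_H(v)=|N_G(v)\cap B|\ge(1/2+\epsilon_0/2)d_G(v)$ for $v\in A$.

By a union bound, $H$ is a.a.s.\ a $(1/2+\epsilon_0/2)$-subgraph. By Chebyshev's inequality, a.a.s.\ $|B|\le(1/2-\delta)n$. So a.a.s.\ the positions admit a labeling with both properties, and then $|A|\ge(1/2+\delta)n$. A cycle of length $\ell$ has at most $\ell/2$ vertices in the independent set $A$, so $\ell\le2|B|\le(1-2\delta)n$. This proves the theorem with $\epsilon_d=\epsilon_0/2$ and $\delta_d=\delta$.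
\end{proof}

\section{Ball averages at high frequency}\label{sec:freq}

\subsection{One wave}

For $\kappa\in\mathbb R^2$ the wave $e^{i\kappa\cdot y}$ is an eigenfunction of $A_\xi$: by rotation invariance of $B^d$,
\[
A_\xi e^{i\kappa\cdot y}=\lambda_d(\xi|\kappa|)\,e^{i\kappa\cdot y},\qquad
\lambda_d(t)=\frac1{\omega_d}\int_{B^d}e^{itz_1}dz=\Gamma(\tfrac d2+1)\Bigl(\frac2t\Bigr)^{d/2}J_{d/2}(t).
\]
The sign of $\lambda_d$ oscillates, so averaging can reverse a wave. Throughout Sections~\ref{sec:freq}--\ref{sec:d4} we fix $d\ge2$ and let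
\[
s=\frac{d+1}2,\qquad\phi=\frac{(d+1)\pi}4 .
\]
From $J_\nu(t)=\sqrt{2/(\pi t)}\,\cos(t-\nu\pi/2-\pi/4)+O(t^{-3/2})$ (\cite[\S7.21]{Watson}, \cite[10.17.3]{DLMF}) and $|\lambda_d|\le1$ we obtain a constant $a=a_d>0$ with
\begin{equation}\label{eq:asym}
t^s\lambda_d(t)=a\cos(t-\phi)+O(1/t)\quad(t\to\infty),\qquad\sup_{t>0}|t^s\lambda_d(t)|<\infty .
\end{equation}
For $d=3$ this is elementary: $\lambda_3(t)=3(\sin t-t\cos t)/t^3$, so that $t^2\lambda_3(t)=-3\cos t+O(1/t)$.

Suppose that $\xi\to\infty$ along a sequence for which $\cos(\xi|\kappa|-\phi)$ tends to the same negative number $\mu$ for all frequencies $\kappa\ne0$ of a periodic function. Then, after division by $a\xi^{-s}$ and in the limit, the operator $A_\xi$ multiplies the coefficient at $\kappa\neq0$ by $\mu|\kappa|^{-s}$. It smooths and it reverses. For $d=3$, where $s=2$, the limit is a positive multiple of $\Delta^{-1}$ on functions of mean $0$.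

\subsection{The limit}

Let $\Gamma\subset\mathbb R^2$ be a lattice, $\Gamma^*=\{\kappa:\kappa\cdot\Gamma\subset2\pi\mathbb Z\}$, and let $\hat g(\kappa)$, $\kappa\in\Gamma^*$, be the Fourier coefficients of a bounded measurable $\Gamma$-periodic function $g$; so $\hat g(\kappa)$ is the mean of $g(y)e^{-i\kappa\cdot y}$ over a cell.

\begin{lemma}\label{lem:limit}
Suppose $\xi_j\to\infty$ and $\cos(\xi_j|\kappa|-\phi)\to\mu(\kappa)$ for each $\kappa\in\Gamma^*\setminus\{0\}$. Then, uniformly in $y$,
\[
a^{-1}\xi_j^{\,s}\bigl(A_{\xi_j}g(y)-\hat g(0)\bigr)\ \longrightarrow\ U(y):=\sum_{\kappa\ne0}\mu(\kappa)|\kappa|^{-s}\hat g(\kappa)e^{i\kappa\cdot y}.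
\]
Consequently, if $U\ge u_*>0$ on a set $S$, there are $\xi,\eta>0$ with $A_\xi g\ge\hat g(0)+\eta$ on $S$.
\end{lemma}

\begin{proof}
We have $2s\ge3>2$ because $d\ge2$, so $\sum_{\kappa\ne0}|\kappa|^{-2s}<\infty$. By Cauchy--Schwarz and Parseval, $\sum_{\kappa\ne0}|\kappa|^{-s}|\hat g(\kappa)|<\infty$. The function $A_\xi g$ is continuous, being the convolution of a bounded function with an $L^1$ kernel (the density of $\xi(z_1,z_2)$ for uniform $z\in B^d$), and periodic. Its Fourier coefficients $\lambda_d(\xi|\kappa|)\hat g(\kappa)$ are absolutely summable by \eqref{eq:asym}, so $A_\xi g$ equals its Fourier series everywhere. Therefore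
\[
\sup_y\bigl|a^{-1}\xi_j^{\,s}(A_{\xi_j}g-\hat g(0))-U\bigr|\le\sum_{\kappa\ne0}\Bigl|a^{-1}(\xi_j|\kappa|)^s\lambda_d(\xi_j|\kappa|)-\mu(\kappa)\Bigr|\,|\kappa|^{-s}|\hat g(\kappa)| .
\]
Each term tends to $0$ and the absolute values in front of $|\kappa|^{-s}|\hat g(\kappa)|$ are bounded uniformly in $j$ and $\kappa$, both by \eqref{eq:asym}. Dominated convergence gives the first claim. For the second, take $j$ so large that the difference is at most $u_*/2$ everywhere, and put $\xi=\xi_j$, $\eta=a\xi_j^{-s}u_*/2$.
\end{proof}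

Of course $\eta$ may be decreased afterwards.

\begin{lemma}\label{lem:phase}
There are $\xi_j\to\infty$ with $\xi_j|\kappa|\to0\pmod{2\pi}$ for all $\kappa\in\Gamma^*$. For this sequence $\mu(\kappa)=\cos\phi$ for all $\kappa\ne0$.
\end{lemma}

\begin{proof}
Let $t_1,\dots,t_j$ be the $j$ smallest values of $|\kappa|$, $\kappa\in\Gamma^*\setminus\{0\}$. Cover the torus $(\mathbb R/2\pi\mathbb Z)^j$ by finitely many boxes of side $1/j$. Infinitely many of the points $(it_1,\dots,it_j)$, $i\in\mathbb N$, lie in one box. Let $\xi_j\ge j$ be the difference of two such integers $i$.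
\end{proof}

\begin{remark}
Reversal alone does not yield Proposition~\ref{prop:pattern}. Take the stripes $g(y)=\mathrm{sgn}(\sin y_1)$, $f=(1+g)/2$, and a constant $\mu<0$. The reflection $y_1\mapsto-y_1$ changes the sign of $g$, hence of $U$, so $U=0$ on the interface $y_1=0$; we need $U>0$ there. The patterns below are not symmetric between $A$ and $B$ and use both coordinates.
\end{remark}

\section{The disc pattern, and the case $d=3$}\label{sec:discs}

\subsection{The pattern}

Identify $\mathbb R^2=\mathbb C$, let $\varpi=e^{i\pi/3}$ and $\Gamma=2\sqrt2\,(\mathbb Z+\mathbb Z\varpi)$. This triangular lattice has minimal distance $2\sqrt2$ and cell area $4\sqrt3$. Around each lattice point place a disc of radius $1$, on which $g=1$, inside a disc of radius $\sqrt2$, on the rest of which $g=-1$; the two regions have equal area. Formally let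
\[
g_0=2\cdot\mathbf 1_{|y|\le1}-\mathbf 1_{|y|\le\sqrt2},\qquad\int g_0=0,\qquad g=\sum_{l\in\Gamma}g_0(\cdot-l).
\]
The discs of radius $\sqrt2$ touch but have disjoint interiors. So $g=1$ on $J=\bigcup_l\bar B(l,1)$, $g=-1$ on the annuli (at the tangency points, a null set, we redefine $g$ as $-1$), and $g=0$ on the remaining set $O=\{y:|y-l|>\sqrt2\ \text{for all }l\}$. The density of $O$ is $1-2\pi/(4\sqrt3)>0$, and $\hat g(0)=0$. Put
\[
S=\{y:|y-l|\ge1\ \text{for all }l\in\Gamma\}\supseteq\mathbb R^2\setminus J ,
\]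
and let $U$ be the limit in Lemma~\ref{lem:limit} for the sequence $\xi_j$ of Lemma~\ref{lem:phase}:
\begin{equation}\label{eq:Udisc}
U(y)=\cos\phi\sum_{\kappa\ne0}|\kappa|^{-s}\hat g(\kappa)e^{i\kappa\cdot y}.
\end{equation}

\begin{lemma}\label{lem:claim}
For $d\in\{2,3\}$ there is $u_*>0$ with $U\ge u_*$ on $S$.
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:pattern} for $d\in\{2,3\}$ from Lemma~\ref{lem:claim}]
By Lemma~\ref{lem:limit} there are $\xi>0$ and $\eta\in(0,1)$ with $A_\xi g\ge\eta$ on $S$. Put
\[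
f=\tfrac12(1+g)-\tfrac\eta4\mathbf 1_O ,
\]
so $f=1$ on $J$, $f=0$ on the annuli and $f=\frac12-\frac\eta4$ on $O$. Since $\hat g(0)=0$ and $O$ has positive density, the mean of $f$ is less than $1/2$. Moreover $\{f<1\}\subseteq S$, and there $A_\xi f\ge\frac12+\frac\eta2-\frac\eta4=\frac12+\frac\eta4$. So Proposition~\ref{prop:pattern} holds with $\epsilon_0=\eta/4$.
\end{proof}

It is the gaps $O$ between the discs that make the mean strictly smaller than $1/2$.

\subsection{Proof of Lemma~\ref{lem:claim} for $d=3$}

Here $s=2$ and $\phi=\pi$, so $U=-\sum_{\kappa\ne0}|\kappa|^{-2}\hat g(\kappa)e^{i\kappa\cdot y}$ is the solution of $\Delta U=g$ with mean $0$. Because the positive and negative parts of each $g_0$ balance, this equation can be solved disc by disc. Let $\rho$ be the distance to the nearest lattice point, $\eta_0=\frac12\ln2-\frac14$, and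
\[
h=\begin{cases}\frac14(\rho^2-1)&(\rho\le1),\\ \ln\rho-\frac14(\rho^2-1)&(1\le\rho\le\sqrt2),\\ \eta_0&(\rho\ge\sqrt2).\end{cases}
\]
At $\rho=1$ both expressions have value $0$ and derivative $\frac12$. At $\rho=\sqrt2$ both have value $\eta_0$ and derivative $0$ (indeed $1/\sqrt2-\sqrt2/2=0$). So $h-\eta_0$ is the periodization of a compactly supported radial function which is $C^1$ and piecewise $C^2$, with Laplacian $1,-1,0$ on the three regions. Green's formula on the regions, whose boundary terms cancel by the $C^1$ matching, gives $-|\kappa|^2\hat h(\kappa)=\hat g(\kappa)$. Hence $U$ and $h-\hat h(0)$ are continuous functions with the same Fourier coefficients, and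
\[
U=h-\hat h(0).
\]

On the annulus $h'=1/\rho-\rho/2\ge0$, so $h\ge0$ there, and $\eta_0>0$. Thus $h\ge0$ on $S$. It remains to see that $h$ has negative mean: the dips in the unit discs win. With $t=\rho^2$, the integral of $h$ over a cell is
\begin{align*}
&\frac\pi4\int_0^1(t-1)\,dt+\pi\int_1^2\Bigl(\frac{\ln t}2-\frac{t-1}4\Bigr)dt+\eta_0(4\sqrt3-2\pi)\\
&\qquad=-\frac\pi8+\pi\Bigl(\ln2-\frac58\Bigr)+\eta_0(4\sqrt3-2\pi)
=\pi\Bigl(\ln2-\frac34\Bigr)+\eta_0(4\sqrt3-2\pi)\\
&\qquad<-0.178+0.0966\cdot0.646<0 .
\end{align*}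
So $\hat h(0)<0$, and $U\ge u_*:=-\hat h(0)>0$ on $S$. \qed

\medskip
Together with Corollary~\ref{cor:false}, this already disproves Conjecture~\ref{conj}, in dimension $3$. The next two sections treat the other dimensions $d\ge2$.

\section{The case $d=2$}\label{sec:d2}

We prove Lemma~\ref{lem:claim} for $d=2$. Now $s=3/2$, $\phi=3\pi/4$ and $\cos\phi=-1/\sqrt2$. The multiplier $|\kappa|^{-3/2}$ corresponds to convolution with a multiple of $|y|^{-1/2}$, so in place of the local function $h$ we get the potential $u_0=|\cdot|^{-1/2}*g_0$ of a single disc, which has a tail. We shall see that $u_0$ is negative outside radius $\sqrt2$ (this is the good sign, as $U$ will be a \emph{negative} multiple of the sum of the translates of $u_0$), but on the annulus our upper bound for it is slightly positive. The tails of the other discs have to compensate for this, and the margin is small, so the estimates are explicit.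

\subsection{The potential of one disc}

Write $u_0(y)=2\pi\psi(|y|)$; $u_0$ is continuous and radial. Let $D_t(\rho)=\int_{|y'|\le t}|y-y'|^{-1/2}dy'$ for $|y|=\rho$, so that $2\pi\psi=2D_1-D_{\sqrt2}$. Let
\[
c_n=\Bigl(\frac{(1/4)_n}{n!}\Bigr)^2=\prod_{k=1}^n\Bigl(1-\frac3{4k}\Bigr)^2,\qquad c_0=1,\ c_1=\tfrac1{16},\ c_2=\tfrac{25}{1024},\ c_3=\tfrac{225}{16384},\ c_4=\bigl(\tfrac{195}{2048}\bigr)^2 .
\]
The sequence is decreasing, and $c_n\le\exp(-\frac32\sum_{k\le n}\frac1k)\le(n+1)^{-3/2}$, so all series below converge absolutely. Parseval's identity for $(1-ze^{i\theta})^{-1/4}=\sum_n\frac{(1/4)_n}{n!}z^ne^{in\theta}$ gives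
\begin{equation}\label{eq:circle}
\frac1{2\pi}\int_0^{2\pi}|1-ze^{i\theta}|^{-1/2}d\theta=\sum_{n\ge0}c_nz^{2n}\qquad(0\le z<1).
\end{equation}

\begin{lemma}\label{lem:disc}
We have
\begin{align*}
D_t(\rho)&=\pi t^2\rho^{-1/2}\sum_{n\ge0}\frac{c_n}{n+1}(t/\rho)^{2n}&&(\rho\ge t),\\
D_t(\rho)&=2\pi t^{3/2}\sum_{n\ge0}\frac{c_n}{3/2-2n}(\rho/t)^{2n}&&(0<\rho\le t).
\end{align*}
\end{lemma}

\begin{proof}
Integrate over circles $|y'|=\tau$. By \eqref{eq:circle} the mean of $|y-y'|^{-1/2}$ over such a circle is $\rho^{-1/2}\sum c_n(\tau/\rho)^{2n}$ if $\tau<\rho$, and $\tau^{-1/2}\sum c_n(\rho/\tau)^{2n}$ if $\tau>\rho$. For $\rho\ge t$, multiplying by $2\pi\tau$ and integrating term by term over $[0,t]$ (monotone convergence) gives the first formula. For $\rho\le t$ the part $\tau\le\rho$ contributes $2\pi\rho^{3/2}\sum\frac{c_n}{2n+2}$, and the part $\rho\le\tau\le t$ contributes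
\[
2\pi\sum_{n\ge0}c_n\rho^{2n}\int_\rho^t\tau^{1/2-2n}d\tau=2\pi\sum_{n\ge0}\frac{c_n}{3/2-2n}\bigl(t^{3/2}(\rho/t)^{2n}-\rho^{3/2}\bigr).
\]
So the second formula holds if the total coefficient of $\rho^{3/2}$ vanishes, that is, if
\[
\sum_{n\ge0}c_n\Bigl(\frac1{2n+2}+\frac1{2n-3/2}\Bigr)=\sum_{n\ge0}\frac{c_n(n+\frac18)}{(n+1)(n-\frac34)}=0 .
\]
This sum telescopes. Let $T_n=-\frac23\,nc_n/(n-\frac34)$. As $c_{n+1}=c_n(n+\frac14)^2/(n+1)^2$, we have $T_{n+1}=-\frac23c_n(n+\frac14)/(n+1)$ and
\[
T_{n+1}-T_n=-\frac23c_n\,\frac{(n+\frac14)(n-\frac34)-n(n+1)}{(n+1)(n-\frac34)}=-\frac23c_n\,\frac{-\frac32n-\frac3{16}}{(n+1)(n-\frac34)}=\frac{c_n(n+\frac18)}{(n+1)(n-\frac34)} .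
\]
Since $T_0=0$ and $T_n\to0$, the sum is $0$.
\end{proof}

For $\rho\ge\sqrt2$ both discs are described by the first formula, and the terms $n=0$ cancel:
\begin{equation}\label{eq:tail}
\psi(\rho)=-\sum_{n\ge1}\frac{c_n(2^n-1)}{n+1}\rho^{-2n-1/2}\le-\frac1{32}\rho^{-5/2},\qquad\psi(\rho)=O(\rho^{-5/2}).
\end{equation}
For $1\le\rho\le\sqrt2$,
\begin{equation}\label{eq:annulus}
\psi(\rho)=\sum_{n\ge0}\frac{c_n}{n+1}\rho^{-2n-1/2}-\frac23\,2^{3/4}+2^{3/4}\sum_{n\ge1}\frac{c_n(\rho^2/2)^n}{2n-3/2}.
\end{equation}
Every term of \eqref{eq:annulus} is convex in $\rho$, and $\psi(\sqrt2)<0$ by \eqref{eq:tail}. Hence $\psi\le\max(\psi(1),0)$ on $[1,\sqrt2]$.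

\begin{lemma}\label{lem:psi1}
$\psi(1)<0.0385$.
\end{lemma}

\begin{proof}
We have $c_n-c_{n+1}=c_n\bigl(1-\frac{(n+1/4)^2}{(n+1)^2}\bigr)=\frac{c_n}{n+1}\cdot\frac32\cdot\frac{n+5/8}{n+1}$, and the last fraction is at least $\frac{29}{32}$ for $n\ge3$. So $\sum_{n\ge3}\frac{c_n}{n+1}\le\frac23\cdot\frac{32}{29}c_3<0.010103$ and
\[
\sum_{n\ge0}\frac{c_n}{n+1}<1+0.03125+0.008139+0.010103=1.049492 .
\]
Bounding the terms $n\ge4$ by a geometric series,
\[
\sum_{n\ge1}\frac{c_n2^{-n}}{2n-3/2}\le0.0625+0.0024415+0.0003815+\frac{c_4}{6.5\cdot8}<0.065498 ,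
\]
and $2^{3/4}(\frac23-0.065498)>1.68179\cdot0.601168>1.01103$. By \eqref{eq:annulus}, $\psi(1)<1.049492-1.01103<0.0385$.
\end{proof}

\subsection{Identification of $U$}

By \eqref{eq:tail}, the sum $P=\sum_{l\in\Gamma}u_0(\cdot-l)$ converges locally uniformly, so $P$ is continuous, and $u_0\in L^1(\mathbb R^2)$. Write $\hat u(k)=\int u(y)e^{-ik\cdot y}dy$ for $u\in L^1(\mathbb R^2)$.

\begin{lemma}\label{lem:riesz}
There is a constant $c'>0$ with $\hat u_0(k)=c'|k|^{-3/2}\hat g_0(k)$ for $k\ne0$, and $\hat u_0(0)=0$. Consequently $U=-P/(\sqrt2\,c')$.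
\end{lemma}

\begin{proof}
Let $E_t(y)=e^{-t|y|^2}$, so $\|E_t\|_1=\pi/t$ and $\hat E_t(k)=\frac\pi te^{-|k|^2/(4t)}$. From $|y|^{-1/2}=\Gamma(\frac14)^{-1}\int_0^\infty t^{-3/4}E_t(y)\,dt$ and Fubini's theorem (for fixed $y$),
\[
u_0=\Gamma(\tfrac14)^{-1}\int_0^\infty t^{-3/4}\,(E_t*g_0)\,dt .
\]
We bound $\|E_t*g_0\|_1$. It is at most $\|g_0\|_1\pi/t$. For small $t$ we use that $g_0$ is even with integral $0$:
\[
(E_t*g_0)(y)=\tfrac12\int g_0(z)\bigl[E_t(y-z)+E_t(y+z)-2E_t(y)\bigr]dz ,
\]
where the bracket equals $\int_{-1}^1(1-|\tau|)\,\bigl((z\cdot\nabla)^2E_t\bigr)(y+\tau z)\,d\tau$. By scaling, the $L^1(\mathbb R^2)$-norms of the second derivatives of $E_t$ do not depend on $t$, so $\|E_t*g_0\|_1$ is bounded. Altogether $\|E_t*g_0\|_1=O(\min(1,1/t))$, hence $\int_0^\infty t^{-3/4}\|E_t*g_0\|_1\,dt<\infty$, and we may take Fourier transforms under the integral. At $k=0$ we get $0$, since $\hat g_0(0)=0$. For $k\ne0$,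
\[
\hat u_0(k)=\frac\pi{\Gamma(1/4)}\int_0^\infty t^{-7/4}e^{-|k|^2/(4t)}dt\cdot\hat g_0(k)=c'|k|^{-3/2}\hat g_0(k),
\]
by the substitution $t=|k|^2\tau$. The Fourier coefficients of a periodization are these values at $\kappa\in\Gamma^*$, divided by the cell area. So $P$ has mean $0$ and coefficients $c'|\kappa|^{-3/2}\hat g(\kappa)$ for $\kappa\ne0$. By \eqref{eq:Udisc} the continuous functions $U$ and $-P/(\sqrt2c')$ have the same Fourier coefficients.
\end{proof}

Since $S$ is closed and periodic and $P$ is continuous and periodic, Lemma~\ref{lem:claim} follows once we show that $P<0$ on $S$.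

\subsection{A lattice sum}

Let $N(m)=m_1^2-m_1m_2+m_2^2$ for $m\in\mathbb Z^2$; this is the squared modulus of $m_1+m_2\varpi^2$, the norm form of $\mathbb Z[\varpi]=\mathbb Z+\mathbb Z\varpi$. This ring is a principal ideal domain with $6$ units, and its zeta function is $\zeta(\sigma)L(\sigma,\chi)$, where $\chi$ is the character modulo $3$ with $\chi(1)=1$, $\chi(2)=-1$. Hence, for $\sigma>1$, we have the standard formula
\begin{equation}\label{eq:Z}
Z(\sigma):=\sum_{m\ne0}N(m)^{-\sigma}=6\zeta(\sigma)L(\sigma,\chi),\qquad L(\sigma,\chi)=1-2^{-\sigma}+4^{-\sigma}-5^{-\sigma}+7^{-\sigma}-\cdots .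
\end{equation}
Equivalently, the number $\nu_j$ of $m$ with $N(m)=j$ is $6\sum_{e\mid j}\chi(e)$; so
\begin{equation}\label{eq:nu}
\nu_1=\nu_3=\nu_4=6,\qquad\nu_7=12,\qquad\nu_2=\nu_5=\nu_6=\nu_8=0 .
\end{equation}
The series for $L(\sigma,\chi)$ is alternating with decreasing terms, so its partial sums are alternately upper and lower bounds.

\subsection{Negativity of $P$ on $S$}

Let $y\in S$. If $|y-l|\ge\sqrt2$ for all $l\in\Gamma$, then $P(y)<0$ by \eqref{eq:tail}. Otherwise, by periodicity, we may assume $1\le|y|<\sqrt2$, and then $|y-l|\ge\sqrt2$ for all $l\ne0$. By \eqref{eq:tail} and Lemma~\ref{lem:psi1},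
\[
\frac{P(y)}{2\pi}<0.0385-\frac1{32}\sum_{l\ne0}|y-l|^{-5/2}.
\]
The set $\Gamma\setminus\{0\}$ splits into orbits $\{\varpi^jl:0\le j\le5\}$, and $\prod_{j=0}^5(y-\varpi^jl)=y^6-l^6$. By the inequality between arithmetic and geometric means, $|y|^6\le8$, $|l|^6\ge512$ and Bernoulli's inequality,
\[
\frac16\sum_{j=0}^5|y-\varpi^jl|^{-5/2}\ge|y^6-l^6|^{-5/12}\ge(|l|^6+|y|^6)^{-5/12}\ge|l|^{-5/2}\Bigl(1-\frac5{768}\Bigr)>0.9934\,|l|^{-5/2}.
\]
Here $\sum_{l\ne0}|l|^{-5/2}=8^{-5/4}Z(5/4)$ and $8^{-5/4}>0.07432$. By convexity (trapezoid rule), $\zeta(5/4)\ge\int_1^\infty t^{-5/4}dt+\frac12=4.5$, and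
\[
L(5/4,\chi)\ge1-0.420449+0.176776-0.133749+0.087826-0.074326>0.636 .
\]
So $Z(5/4)>17.17$ by \eqref{eq:Z}, and
\[
\frac{P(y)}{2\pi}<0.0385-\frac1{32}\cdot0.9934\cdot0.07432\cdot17.17<0.0385-0.0396<0 .
\]
This proves Lemma~\ref{lem:claim}, and thereby Proposition~\ref{prop:pattern}, for $d=2$. \qed

\section{The case $d\ge4$}\label{sec:d4}

For larger $d$ the phases of Lemma~\ref{lem:phase} are in general no longer suitable: $\cos\phi$ vanishes for $d=5$ and equals $+1$ for $d=7$. On the other hand the weights $|\kappa|^{-s}$ decay fast, so only the shortest frequencies matter. We therefore choose the phases so that the first shell of $\Gamma^*$ is reversed and the next three shells disappear; and we choose a pattern adapted to the sum of the waves in the first shell.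

\subsection{The hexagon pattern}

Let $k_1=(1,0)$, $k_2=(-\frac12,\frac{\sqrt3}2)$, $u=k_1\cdot y$, $v=k_2\cdot y$ and $w=-u-v$. Let $\Gamma^*=\{m_1k_1+m_2k_2:m\in\mathbb Z^2\}$, so that $|m_1k_1+m_2k_2|^2=N(m)$, and $\Gamma=\{y:u,v\in2\pi\mathbb Z\}$. Let $\theta_0=2.56$ and
\[
\mathcal H=\{(u,v):|u|,|v|,|u+v|\le \theta_0\},\qquad|\mathcal H|=3\theta_0^2=19.6608<2\pi^2 .
\]
Let $g$ be the indicator function of $\{y:(u,v)\in\mathcal H+2\pi\mathbb Z^2\}$; the translates are disjoint because $\theta_0<\pi$. The mean of $g$ is $m_0=|\mathcal H|/4\pi^2<1/2$, and at $\kappa=m_1k_1+m_2k_2$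
\[
\hat g(\kappa)=\frac{F(m)}{4\pi^2},\qquad F(m)=\int_{\mathcal H}\cos(m_1u+m_2v)\,du\,dv .
\]

\paragraph{Coefficients.}
$\mathcal H$ is invariant under permutations of $(u,v,w)$ and under negation, and these maps preserve $du\,dv$. The shell $N=1$ consists of the frequencies $\pm u,\pm v,\pm w$, the shell $N=3$ of $\pm(u-v),\pm(v-w),\pm(w-u)$, and the shell $N=4$ of $\pm2u,\pm2v,\pm2w$. Each is one orbit, so $F$ takes constant values $F_1,F_3,F_4$ on them. The section of $\mathcal H$ at $u$ has length $2\theta_0-|u|$, whence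
\[
F(j,0)=2\int_0^{\theta_0}(2\theta_0-u)\cos(ju)\,du=2\Bigl[\frac{\theta_0\sin j\theta_0}j+\frac{1-\cos j\theta_0}{j^2}\Bigr]\quad(j=1,2).
\]
With $p=u+v$, $q=u-v$ we have $\mathcal H=\{|p|\le \theta_0,\ |p|+|q|\le2\theta_0\}$ and $du\,dv=\frac12dp\,dq$, so
\[
F_3=F(1,-1)=2\int_0^{\theta_0}\sin(2\theta_0-p)\,dp=2(\cos \theta_0-\cos2\theta_0).
\]
Taylor series at $\pi-\theta_0=0.5815927$ give, each within $10^{-6}$,
\begin{gather*}
\cos \theta_0=-0.835589,\qquad\sin \theta_0=0.549355,\qquad\cos2\theta_0=0.396417,\\
\sin2\theta_0=-0.918070,\qquad\cos(\theta_0/2)=0.286715 .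
\end{gather*}
Hence $F_1=F(1,0)>6.48$, $|F_3|>2.46$ and $|F_4|=|F(2,0)|>2.04$. Parseval gives $\sum_mF(m)^2=4\pi^2|\mathcal H|$, where $F(0)=|\mathcal H|$. By \eqref{eq:nu} the shells below $N=9$ are $N=0,1,3,4,7$. Dropping the shell $N=7$ and using $|\mathcal H|(4\pi^2-|\mathcal H|)\le4\pi^4$ we obtain
\begin{equation}\label{eq:rest}
\sum_{N(m)\ge9}F(m)^2\le|\mathcal H|(4\pi^2-|\mathcal H|)-6(F_1^2+F_3^2+F_4^2)<4\pi^4-313.22<76.5<8.75^2 .
\end{equation}

\paragraph{The first shell off the hexagons.}
Let $\Phi=\cos u+\cos v+\cos w$, so that the sum of $e^{i\kappa\cdot y}$ over the first shell is $2\Phi$. We claim that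
\begin{equation}\label{eq:Phi}
\Phi\le-0.262\quad\text{wherever }g=0 .
\end{equation}
Let $u',v',w'\in[-\pi,\pi]$ be representatives of $u,v,w$ modulo $2\pi$.
\begin{itemize}
\item Suppose one of them has modulus at least $\theta_0$; by symmetry let it be $u'$. Since $v+w\equiv-u'$, we have $\cos v+\cos w=2\cos(u'/2)\cos(v+u'/2)\le2\cos(u'/2)$. The function $\cos t+2\cos(t/2)$ decreases on $[0,\pi]$, so $\Phi\le\cos \theta_0+2\cos(\theta_0/2)<-0.262$.
\item Otherwise all three lie in $(-\theta_0,\theta_0)$. Their sum is a multiple of $2\pi$ of modulus less than $3\theta_0<4\pi$, so it is $0$ or $\pm2\pi$. If it is $0$, then $(u',v')\in\mathcal H$ and $g=1$. If it is $\pm2\pi$, we may assume $2\pi$ by negation, and that $u'$ is the largest; then $u'\ge2\pi/3$. As $v'+w'=2\pi-u'>2\pi-\theta_0$, both $v'$ and $w'$ lie in $(2\pi-2\theta_0,\theta_0)$, so $|v'-w'|<3\theta_0-2\pi<\pi$. Hence $\cos v'+\cos w'=-2\cos(u'/2)\cos\frac{v'-w'}2\le0$ and $\Phi\le\cos u'\le-\frac12$.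
\end{itemize}

\subsection{The phases}

We want $\mu=0$ on the shells $|\kappa|=\sqrt3,2,\sqrt7$ and $\mu$ as negative as possible for $|\kappa|=1$. The frequencies $1$ and $2$ are dependent, so the phase $\alpha$ of $\xi$ itself must satisfy $\cos(2\alpha-\phi)=0$. For an integer $h$ let $\alpha=\frac\phi2+\frac\pi4+\frac{h\pi}2$. Then $2\alpha-\phi=\frac\pi2+h\pi$ and
\[
\alpha-\phi=\frac{(1-d+4h)\pi}8 .
\]
Here $1-d+4h$ runs through a residue class modulo $4$. We can make it congruent modulo $16$ to $8$ if $d\equiv1\pmod 4$, to $7$ or $9$ if $d$ is even, and to $6$ if $d\equiv3\pmod4$. So we can choose $h$ with $\cos(\alpha-\phi)=-\varkappa$, where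
\[
\varkappa=1\ \ (d\equiv1\bmod4),\qquad\varkappa=\cos\tfrac\pi8>0.9238\ \ (d\text{ even}),\qquad\varkappa=1/\sqrt2\ \ (d\equiv3\bmod4).
\]
The numbers $1,\sqrt3,\sqrt7$ are linearly independent over $\mathbb Q$: if $a_1+a_2\sqrt3=-a_3\sqrt7$ with rational $a_i$, squaring gives $a_1a_2=0$, and $\sqrt3,\sqrt7,\sqrt{7/3}$ are irrational. By Kronecker's theorem \cite[Thm.~444]{HW}, for any prescribed targets there are arbitrarily large real $\xi$ with $(\xi,\sqrt3\xi,\sqrt7\xi)$ arbitrarily close to them modulo $2\pi$. So there are $\xi_j\to\infty$ with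
\[
(\xi_j,\sqrt3\xi_j,\sqrt7\xi_j)\to(\alpha,\ \phi+\tfrac\pi2,\ \phi+\tfrac\pi2)\pmod{2\pi}.
\]
Passing to a diagonal subsequence we may assume that $\mu(\kappa)=\lim\cos(\xi_j|\kappa|-\phi)$ exists for all $\kappa\ne0$. Then $\mu=-\varkappa$ on $N=1$, $\mu=0$ on $N=3,4,7$, and $|\mu|\le1$ always.

\subsection{Conclusion}

Let $U$ be the limit in Lemma~\ref{lem:limit} for this sequence, and let $\Sigma_\sigma=\sum_{N(m)\ge9}N(m)^{-\sigma}$. The first shell contributes $-\varkappa F_1\cdot2\Phi$ to $4\pi^2U$. So by \eqref{eq:Phi}, Cauchy--Schwarz and \eqref{eq:rest}, wherever $g=0$,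
\begin{equation}\label{eq:Ubound}
4\pi^2U\ge2\varkappa\cdot6.48\cdot0.262-\sum_{N(m)\ge9}N(m)^{-s/2}|F(m)|\ge3.395\,\varkappa-8.75\,\Sigma_s^{1/2}.
\end{equation}

We bound $\Sigma_{5/2}$. By convexity (midpoint rule), $\zeta(5/2)\le1+2^{-5/2}+3^{-5/2}+4^{-5/2}+\frac23(4.5)^{-3/2}<1.34202$. Stopping the alternating series after $+13^{-5/2}$,
\begin{align*}
L(5/2,\chi)\le1&-0.1767766+0.03125-0.0178885+0.0077136\\
&-0.0055242+0.0031623-0.0024918+0.0016412<0.84109 .
\end{align*}
So $Z(5/2)<6.77257$ by \eqref{eq:Z}. Subtracting the shells $N=1,3,4,7$, that is, $6+6\cdot3^{-5/2}+6\cdot4^{-5/2}+12\cdot7^{-5/2}>6.66496$, we get $\Sigma_{5/2}<0.108$.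
\begin{itemize}
\item If $d\not\equiv3\pmod4$ and $d\ge4$, then $s\ge5/2$ and $4\pi^2U>0.9238\cdot3.395-8.75\cdot0.329>3.13-2.88>0$.
\item If $d\equiv3\pmod4$ and $d\ge7$, then $s\ge4$, $\Sigma_s\le9^{-3/2}\cdot0.108=0.004$, and $4\pi^2U>2.4-0.56>0$.
\end{itemize}
So $U$ is bounded below by a positive constant on $\{g=0\}=\{g<1\}$. By Lemma~\ref{lem:limit} there are $\xi>0$ and $\eta\in(0,\frac12-m_0]$ with $A_\xi g\ge m_0+\eta$ on this set. The mean $m_0$ is below $1/2$ by a fixed amount while $\eta$ may be tiny, so we raise the pattern: choose $c_0\in[0,\frac12]$ with $c_0+(1-c_0)m_0=\frac12-\frac\eta4$, which is possible because the left side is $m_0\le\frac12-\eta$ at $c_0=0$ and exceeds $\frac12$ at $c_0=\frac12$. Let $f=c_0+(1-c_0)g$. Its mean is $\frac12-\frac\eta4$, and on $\{f<1\}=\{g<1\}$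
\[
A_\xi f\ge c_0+(1-c_0)(m_0+\eta)\ge\tfrac12-\tfrac\eta4+\tfrac\eta2=\tfrac12+\tfrac\eta4 .
\]
This proves Proposition~\ref{prop:pattern} for $d\ge4$ and completes the proof of Theorem~\ref{thm:A}. \qed

\section{One dimension: a walk and a matching lemma}\label{sec:matching}

\subsection{Warm-up: independent sets}

In one dimension the obstruction used above is not available. We show the reason, and the device behind the matching lemma, in a simple discrete setting; nothing later depends on this subsection. For $\kappa,N\in\mathbb N$ and $i\in[N]=\{1,\dots,N\}$ let $w(i)=|[i-\kappa,i+\kappa]\cap[N]|$. Let $H$ be a graph on $[N]$ whose edges $ij$ satisfy $|i-j|\le\kappa$ and whose degrees satisfy $d_H(i)\ge(w(i)+\theta)/2$ with $\theta\ge1$. We claim that every independent set $A$ of $H$ has at most $N/2+\kappa/4$ vertices.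

Let $\sigma_i=-1$ for $i\in A$, $\sigma_i=1$ for $i\in[N]\setminus A$, and $\sigma_i=0$ for $i\notin[N]$. Let $F(j)=\sum_{i\le j}\sigma_i$. If $j\in A$, all neighbors of $j$ lie outside $A$, so
\[
F(j+\kappa)-F(j-\kappa-1)\ge2\cdot\frac{w(j)+\theta}2-w(j)=\theta .
\]
This controls differences of $F$ over windows centered in $A$, while we want $F(N)$. The device is to follow the sum of two values of $F$ at distance $\kappa$, namely $V(j)=F(j)+F(j+\kappa)$. Start at $j=N$. If $\sigma_j=1$, move to $j-1$; then $V$ drops by $1+\sigma_{j+\kappa}\ge0$. If $\sigma_j=-1$, move to $j-\kappa-1$; then $V$ drops by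
\[
F(j)+F(j+\kappa)-F(j-\kappa-1)-F(j-1)\ge\theta+\sigma_j=\theta-1\ge0 .
\]
Stop when $j\le0$. Then $-\kappa\le j\le0$, so $V(j)=F(j+\kappa)\ge-(j+\kappa)\ge-\kappa$. Since $V$ never increased along the walk, $2F(N)=V(N)\ge-\kappa$, and $|A|=(N-F(N))/2\le N/2+\kappa/4$, as claimed.

The loss $\kappa/4$ comes from the left end. If $\theta\ge2$, each move of the second kind gains at least $\theta/2$, so it suffices that there are many such moves to remove the loss. The next lemma does this for Hall's condition, with two sequences in place of one.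

\subsection{The matching lemma}

\begin{lemma}\label{lem:matching}
Let $\epsilon\in(0,1]$, $\kappa\in\mathbb N$, $\theta=\epsilon\kappa\ge2$ and $N\ge8\kappa/\epsilon$. Let $w(i)=|[i-\kappa,i+\kappa]\cap[N]|$ for $i\in[N]$. Let $K$ be a bipartite graph on $X=\{x_1,\dots,x_N\}$ and $Y=\{y_1,\dots,y_N\}$ in which $x_iy_j$ can be an edge only if $|i-j|\le\kappa$. Suppose every vertex of index $i$, in $X$ and in $Y$, has degree at least $(w(i)+\theta)/2$. Then $K$ has a perfect matching.
\end{lemma}

\begin{proof}
By Hall's theorem it suffices to show that there is no \emph{violator}, that is, no $S\subseteq X$ with $|N(S)|<|S|$. Suppose $S$ is one. For $i\in[N]$ let $\sigma_i=-1$ if $x_i\in S$ and $\sigma_i=1$ otherwise, and let $\tau_i=1$ if $y_i\in N(S)$ and $\tau_i=-1$ otherwise. Put $\sigma_i=\tau_i=0$ for $i\notin[N]$, and let $F_1(j)=\sum_{i\le j}\sigma_i$, $F_2(j)=\sum_{i\le j}\tau_i$. Then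
\[
T:=F_1(N)+F_2(N)=2|N(S)|-2|S|<0 .
\]
If $\sigma_i=-1$, all neighbors of $x_i$ have $\tau=1$, so $F_2(i+\kappa)-F_2(i-\kappa-1)\ge\theta$. If $\tau_i=-1$, all neighbors of $y_i$ lie outside $S$, so $F_1(i+\kappa)-F_1(i-\kappa-1)\ge\theta$.

\emph{The walk.} The states are $(1,j)$ and $(2,j)$, with values
\[
V(1,j)=F_1(j)+F_2(j+\kappa),\qquad V(2,j)=F_2(j)+F_1(j+\kappa).
\]
From $(1,j)$ with $j\in[N]$ we move as follows.
\begin{itemize}
\item If $\sigma_j=1$, \emph{slide} to $(1,j-1)$. The value drops by $1+\tau_{j+\kappa}\ge0$.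
\item If $\sigma_j=-1$, \emph{jump} to $(2,j-\kappa-1)$, whose value is $F_2(j-\kappa-1)+F_1(j-1)$. The value drops by $\sigma_j+F_2(j+\kappa)-F_2(j-\kappa-1)\ge\theta-1\ge\theta/2$.
\end{itemize}
From $(2,j)$ we move in the same way with the roles of $(\sigma,F_1)$ and $(\tau,F_2)$ exchanged. We stop when $j\le0$. Then $j\ge-\kappa$, and the value is a partial sum of at most $\kappa$ signs, hence at least $-\kappa$. So a walk with $J$ jumps, started at a state with $j\in[N]$, has starting value at least $-\kappa+J\theta/2$.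

\emph{Case 1: neither $\sigma$ nor $\tau$ equals $1$ on $2\kappa$ consecutive indices of $[N]$.} Start at $(1,N)$, whose value is $T$. Each run of consecutive slides has fewer than $2\kappa$ steps, there are at most $J+1$ runs, and each jump covers $\kappa+1$ indices. So $N\le J(\kappa+1)+(J+1)(2\kappa-1)\le3\kappa J+2\kappa$. As $N\ge8\kappa/\epsilon$ and $\epsilon\le1$, this gives $J\ge\frac13(8/\epsilon-2)\ge2/\epsilon$, and $T\ge-\kappa+\frac2\epsilon\cdot\frac{\epsilon\kappa}2=0$, a contradiction.

\emph{Case 2: $\sigma=1$ on $[p+1,p+2\kappa]\subseteq[N]$.} Then $S$ splits into $S_L$ (indices at most $p$) and $S_R$ (indices larger than $p+2\kappa$). Their neighborhoods are disjoint, being contained in indices at most $p+\kappa$ and larger than $p+\kappa$, respectively. So one of $S_L,S_R$ is a violator. By the reflection $i\mapsto N+1-i$ we may assume that it is $S_L$, and we replace $S$ by $S_L$, redefining $\sigma,\tau,T$. With $p'=p+\kappa$ we now have $\sigma=1$ and $\tau=-1$ on $[p'+1,N]$, and $p'+\kappa\le N$. Hence $T=F_1(p')+F_2(p')$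 and
\[
V(1,p')=F_1(p')+F_2(p'+\kappa)=F_1(p')+F_2(p')-\kappa=T-\kappa .
\]
The walk from $(1,p')$ gives $T-\kappa\ge-\kappa$, so $T\ge0$, a contradiction. Here the boundary loss is paid for by the gap, and no jumps are needed.

\emph{Case 3: $\tau=1$ on $2\kappa$ consecutive indices.} Let $S^*=Y\setminus N(S)$. Its neighbors lie outside $S$, so $|N(S^*)|\le N-|S|<N-|N(S)|=|S^*|$. Thus $S^*$ is a violator in $Y$, and it misses $2\kappa$ consecutive indices. Case 2 with $X$ and $Y$ exchanged gives a contradiction.
\end{proof}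

\section{Hamilton cycles in graphs on an interval}\label{sec:hamilton}

For integers $n,k$ and $i\in[n]$ put $I_i=[i-k,i+k]\cap[n]$ and
\[
D(i)=D_{n,k}(i)=|I_i|=\min(i-1,k)+\min(n-i,k)+1 .
\]
Call a graph $H$ on $[n]$ an \emph{$(n,k,\epsilon)$-graph} if every edge $ij$ has $|i-j|\le k$ and $d_H(i)\ge(\frac12+\epsilon)D(i)$ for all $i$.

\begin{proposition}\label{prop:ham}
For every $\epsilon\in(0,\frac12]$ there is $C_0$ such that every $(n,k,\epsilon)$-graph with $k\ge C_0\log n$ and $n\ge C_0k\ge C_0$ is Hamiltonian.
\end{proposition}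

The proof is by absorption. We first build paths $Q_j$ that contain, for every vertex $v$, many short subpaths into which $v$ can be inserted (Step~1), and set aside a small random reservoir $R$ (Step~2). The matching lemma then covers nearly all remaining vertices by paths of bounded length (Step~3). These paths and the $Q_j$ are connected into a single cycle through $R$ (Step~4); the leftover vertices are absorbed (Step~5).

\subsection{Constants}

Let
\begin{gather*}
s=\lceil24/\epsilon\rceil,\qquad q=2s+(s-1)(2s-1),\qquad\eta=(\epsilon/120)^q,\qquad\beta=\epsilon/40,\\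
p=\frac\beta{36(q+2s)},\qquad\rho=\min\Bigl(\frac{\eta p}{28},\frac\epsilon{240}\Bigr),\qquad m=\Bigl\lceil\frac{80}{\rho\epsilon}\Bigr\rceil .
\end{gather*}
They depend on $\epsilon$ only. We take $C_0$ large enough for all finitely many requirements below. Since $k\ge C_0\log n\ge C_0\log C_0$, we may assume that $k$ exceeds any given function of $\epsilon$ (``$k$ large''), that $n/k$ does so as well, and that $e^{-ck}\le n^{-4}$ for any given $c=c(\epsilon)>0$. In particular $n\ge2k+1$ and $D(i)\ge k+1$. Let $H$ be an $(n,k,\epsilon)$-graph; $N(i)$ denotes neighborhoods in $H$.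

\subsection{Codegrees and links}

\begin{lemma}\label{lem:codeg}
If $|i-j|\le\epsilon k$, then $|N(i)\cap N(j)|\ge\epsilon k$.
\end{lemma}

\begin{proof}
Each of $|I_i|,|I_j|$ differs from $|I_i\cup I_j|$ by at most $|i-j|$, so $|I_i\cup I_j|\le\frac12(D(i)+D(j))+\epsilon k$. Hence the codegree is at least $(\frac12+\epsilon)(D(i)+D(j))-\frac12(D(i)+D(j))-\epsilon k=\epsilon(D(i)+D(j))-\epsilon k\ge\epsilon k$.
\end{proof}

This is where degrees \emph{above} one half are needed directly: nearby vertices can be joined by paths of length two, in many ways. For vertices further apart we concatenate.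

\begin{definition}
For $x\ne y$ with $|x-y|\le12k$, an \emph{$(x,y)$-link} is a path $x=y_0,z_1,y_1,z_2,\dots,y_{s-1},z_s,y_s=y$ in $H$ with $|y_j-(x+j(y-x)/s)|\le\epsilon k/4$ for all $j$.
\end{definition}

A link has $2s-1$ interior vertices, and all of them lie within $2k$ of the segment between $x$ and $y$. To build one, choose first $y_1,\dots,y_{s-1}$ and then $z_1,\dots,z_s$. Each $y_j$ has at least $\lfloor\epsilon k/4\rfloor\ge\epsilon k/5$ candidates in $[n]$. Consecutive $y_j$ are within $12k/s+\epsilon k/2\le\epsilon k$ of each other, so by Lemma~\ref{lem:codeg} each $z_j$ has at least $\epsilon k$ candidates.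

Call $Z\subseteq[n]$ \emph{sparse} if $|Z\cap I|\le\beta k$ for every interval $I$ of at most $20k$ integers. All candidates for a given vertex of a link lie in an interval of at most $20k$ integers. If we must avoid a sparse set and at most $q+1\le\epsilon k/20$ further vertices, then each choice still has at least
\begin{equation}\label{eq:options}
\epsilon k/5-\epsilon k/40-\epsilon k/20\ge\epsilon k/10
\end{equation}
options.

\subsection{Absorbers}

An ordered $q$-tuple $(a_1,\dots,a_q)$ of distinct vertices other than $v$ is a \emph{$v$-absorber} if $a_1\cdots a_q$ is a path in $H$ and $H[\{a_1,\dots,a_q,v\}]$ has a Hamilton path from $a_1$ to $a_q$.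

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[thick] (0,0)--(1.6,1) (3.4,1)--(5,0) (3.4,-1)--(1.6,-1);
\draw[thick,dashed] (1.6,1)--(3.4,1) (5,0)--(3.4,-1) (1.6,-1)--(0.3,-1)--(0,0);
\draw[very thick,dotted] (1.6,1)--(1.6,-1) (3.4,1)--(3.4,-1);
\fill (0,0) circle (2pt) (1.6,1) circle (2pt) (3.4,1) circle (2pt) (5,0) circle (2pt) (3.4,-1) circle (2pt) (1.6,-1) circle (2pt) (0.3,-1) circle (2pt);
\node[left] at (0,0) {$x_1$};
\node[above] at (1.6,1) {$x_2$};
\node[above] at (3.4,1) {$x_3$};
\node[right] at (5,0) {$x_4$};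
\node[below] at (3.4,-1) {$x_5$};
\node[below] at (1.6,-1) {$x_6$};
\node[below] at (0.3,-1) {$v$};
\node[right] at (1.6,0) {$P_2$};
\node[right] at (3.4,0) {$P_3$};
\end{tikzpicture}
\caption{The structure of an absorber, drawn for $s=3$. Solid edges form $M_0$, dashed edges form $M_1$ (the dashed path $x_6vx_1$ counts as one edge), and the dotted lines are the links $P_2,P_3$. Both $x_1x_2P_2x_6x_5P_3x_3x_4$ (solid and dotted) and $x_1vx_6P_2x_2x_3P_3x_5x_4$ (dashed and dotted) are paths from $x_1$ to $x_4$ through all vertices other than $v$; only the second contains $v$.}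
\label{fig:absorber}
\end{figure}

\begin{lemma}\label{lem:absorbers}
For each $v\in[n]$ and each sparse $Z$ there are at least $(\epsilon k/10)^q$ $v$-absorbers inside $[v-5k,v+5k]\setminus Z$.
\end{lemma}

\begin{proof}
The idea is to take a cycle through $v$ and to add links across it, so that two alternating routes through the same vertices arise, one with $v$ and one without; see Figure~\ref{fig:absorber}.

Choose $x_1\in N(v)$. Choose an $(x_1,v)$-link $x_1x_2\cdots x_{2s}v$; all $x_i$ are within $3k$ of $v$. For $i=2,\dots,s$ choose an $(x_i,x_{2s+2-i})$-link $P_i$; its endpoints are at distance at most $6k$, and its interior lies within $5k$ of $v$. In all choices, new vertices are distinct from each other and from $v$ and avoid $Z$. This amounts to $1+(2s-1)+(s-1)(2s-1)=q$ choices, each with at least $\epsilon k/10$ options by \eqref{eq:options} (for $x_1$, note $d_H(v)\ge\epsilon k$).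

Read indices modulo $2s$, and let $x_{2s}x_1$ stand for the path $x_{2s}vx_1$. Let $M_0=\{x_ix_{i+1}:i\text{ odd}\}$ and $M_1=\{x_ix_{i+1}:i\text{ even}\}$, two matchings on $x_1,\dots,x_{2s}$. Define levels: level $1$ is $\{x_1\}$, level $i$ is $\{x_i,x_{2s+2-i}\}$ for $2\le i\le s$, and level $s+1$ is $\{x_{s+1}\}$. Between the levels $i$ and $i+1$ $(1\le i\le s)$ there are exactly the two edges $x_ix_{i+1}$ and $x_{2s+1-i}x_{2s+2-i}$. Their first indices $i$ and $2s+1-i$ have opposite parity, so each of $M_0,M_1$ contains exactly one of them. At a level $i$ with $2\le i\le s$, the two edges of the matching $M_b$ leading to the levels $i-1$ and $i+1$ use different vertices, and $P_i$ joins these. So $M_b\cup\bigcup_iP_i$ is a path from $x_1$ to $x_{s+1}$ through all chosen vertices. It avoids $v$ for $b=0$ and contains $v$ for $b=1$. Listing the chosen vertices along the path for $b=0$ gives a $v$-absorber. This listing is a fixed reordering of the sequence of choices, so distinct sequences give distinct absorbers.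
\end{proof}

\subsection{Proof of Proposition~\ref{prop:ham}}

\paragraph{Step 1: absorbing paths.}
Partition $[n]$ into intervals (\emph{blocks}) $B_j$ with $k\le|B_j|\le2k$. Let $W_j$ and $W_j'$ be $B_j$ extended by $5k$ and by $7k$, respectively, on each side, intersected with $[n]$; so $|W_j|\le12k$. Let $a=\lfloor pk\rfloor\ge pk/2$.

Each block will use at most $a(q+2s)$ vertices, all of them in $W_j'$. An interval of at most $20k$ integers meets at most $36$ of the sets $W_j'$: the corresponding blocks meet an interval of at most $34k$ integers, and all but two of them are contained in it. Since $36a(q+2s)\le\beta k$, the set of used vertices is sparse at any time.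

For each block in turn, repeat the following $a$ times: pick a uniformly random element of $W_j^q$, and \emph{accept} it, marking its vertices as used, if its entries are distinct unused vertices which form a path in this order. Let $v\in B_j$. By Lemma~\ref{lem:absorbers}, applied with the set of used vertices as $Z$, each round yields, given the past, an accepted $v$-absorber with probability at least $(\epsilon k/10)^q/(12k)^q=\eta$. So the number of accepted $v$-absorbers dominates $\mathrm{Bin}(a,\eta)$, and it is smaller than $\eta a/2$ with probability at most $e^{-\eta a/8}<1/n$. Hence we can fix an outcome in which, for all $j$, every $v\in B_j$ has at least $\eta a/2\ge1$ accepted $v$-absorbers of block $j$.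

Then, block by block, join the accepted tuples of block $j$ into one path $Q_j$ by links through unused vertices. This is possible by \eqref{eq:options}: the ends of the tuples lie in $W_j$, so they are at distance at most $12k$, and the link interiors lie in $W_j'$. In total block $j$ uses at most $aq+a(2s-1)$ vertices, as announced. Let $Z=\bigcup_jV(Q_j)$; it is sparse.

\paragraph{Step 2: reservoir.}
Put each vertex outside $Z$ into $R$ independently with probability $\rho$. We can fix $R$ with the following properties.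
\begin{itemize}
\item[(i)] $|N(x)\cap N(y)\cap R|\ge\rho\epsilon k/4$ whenever $|x-y|\le\epsilon k$.
\item[(ii)] $|R\cap I|\le6\rho k$ for every interval $I$ of at most $3k$ integers.
\end{itemize}
Indeed, by Lemma~\ref{lem:codeg} and sparseness the mean in (i) is at least $\rho(\epsilon-\beta)k\ge\rho\epsilon k/2$, and the variable in (ii) is dominated by $\mathrm{Bin}(3k,\rho)$. By \eqref{eq:chernoff} each of the $O(n^2)$ events fails with probability exponentially small in $k$. Consequently, for every interval $I$ of at most $3k$ integers,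
\begin{equation}\label{eq:ZR}
|(Z\cup R)\cap I|\le\beta k+6\rho k\le\epsilon k/20 .
\end{equation}

\paragraph{Step 3: long paths.}
Remove a set $Y_0$ of fewer than $m$ vertices from $[n]\setminus(Z\cup R)$ to obtain $V''$ with $|V''|=mN$ for an integer $N$. By \eqref{eq:ZR} each block loses at most $|B_j|/40$ vertices to $Z\cup R$, so $|V''|\ge n/2$. Split $V''$, in increasing order, into $N$ consecutive \emph{groups} of $m$ vertices, indexed $1,\dots,N$. Let $\kappa=\lceil k/m\rceil\le2k/m$. Then $N\ge n/(2m)\ge8\kappa/\epsilon$ if $C_0\ge32/\epsilon$, and $\epsilon\kappa\ge2$. Let $w(j)=|[j-\kappa,j+\kappa]\cap[N]|\ge\kappa$.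

Adjacent vertices of $V''$ have rank difference at most $k$ in $V''$, so their group indices differ by at most $\lceil k/m\rceil=\kappa$. If $x$ lies in group $j$, then $(j-1)m\le x-1$, $(N-j)m\le n-x$ and $\kappa m\le k+m$, so
\begin{equation}\label{eq:Lw}
m\,w(j)\le\min(x-1,k+m)+\min(n-x,k+m)+m\le D(x)+3m .
\end{equation}

We want parts $V_1,\dots,V_m$ such that Lemma~\ref{lem:matching} applies to consecutive ones, with vertices indexed by their groups. So each part must take exactly one vertex from each group: independently for each group, assign its vertices to $V_1,\dots,V_m$ by a uniformly random bijection. For $x\in V''$, in group $j$, and $i\in[m]$, the number $|N(x)\cap V_i|$ is a sum of at most $2\kappa+1\le3\kappa$ independent indicators, one for each group that can contain neighbors, and its mean is $|N(x)\cap V''|/m$. By \eqref{eq:hoeffding} it is smaller than the mean minus $\epsilon\kappa/10$ with probability at most $e^{-\epsilon^2\kappa/150}<1/(nm)$. So we can fix an assignment in which always, by \eqref{eq:ZR}, \eqref{eq:Lw},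 $k/m\le\kappa\le w$ and $\frac12+\epsilon\le1$, with $w=w(j)$,
\begin{align*}
|N(x)\cap V_i|&\ge\frac{(\frac12+\epsilon)m(w-3)-\epsilon k/20-m}m-\frac{\epsilon\kappa}{10}\\
&\ge\frac w2+\epsilon\kappa-4-\frac{3\epsilon\kappa}{20}\ge\frac{w+\epsilon\kappa}2 ,
\end{align*}
the last step because $\frac7{20}\epsilon\kappa\ge4$ for $k$ large. Now Lemma~\ref{lem:matching} gives a perfect matching between $V_i$ and $V_{i+1}$ for $1\le i<m$. The union of these matchings consists of $N$ disjoint paths on $m$ vertices each, covering $V''$. Their endpoints form the set $V_1\cup V_m$, with exactly two endpoints in each group.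

\paragraph{Step 4: one cycle.}
The \emph{items} are these $N$ paths and the paths $Q_j$. Each item has two distinct endpoints. List all endpoints as $e_1<\dots<e_{2P}$.

\emph{Claim: $e_{i+3}-e_i\le\epsilon k$ for $1\le i\le2P-3$.} Otherwise the $\lfloor\epsilon k\rfloor$ integers after $e_i$ contain at most two endpoints. By \eqref{eq:ZR} they contain at least $\epsilon k-1-\epsilon k/20-m\ge\epsilon k/2$ vertices of $V''$, which are consecutive in $V''$. So they contain at least $\epsilon k/(2m)-2\ge2$ whole groups and hence at least four endpoints, a contradiction.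

We now pair up the endpoints so that the items and the pairs together form one cycle. Consider the $2$-regular multigraph on the endpoints with one edge for each item and one for each \emph{pair}. Initially the pairs are $\{e_{2i-1},e_{2i}\}$, $1\le i\le P$. One pair is the \emph{carry}, initially $\{e_1,e_2\}$. For $i=1,\dots,P-1$ the carry has the form $\{e_b,e_{2i}\}$ with $b\in\{2i-2,2i-1\}$, and we proceed as follows.
\begin{itemize}
\item If $\{e_{2i+1},e_{2i+2}\}$ lies in the cycle of the carry, it becomes the carry.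
\item Otherwise replace the two pairs $\{e_b,e_{2i}\}$ and $\{e_{2i+1},e_{2i+2}\}$ by $\{e_b,e_{2i+1}\}$ and $\{e_{2i},e_{2i+2}\}$, the latter being the new carry. This merges the two cycles.
\end{itemize}
By induction, after step $i$ all pairs on $e_1,\dots,e_{2i+2}$ lie in the cycle of the carry. At the end there is one cycle. Paired endpoints have index difference at most $3$, so by the claim they are at distance at most $\epsilon k$.

Greedily give each pair $\{e,e'\}$ its own common neighbor in $R$. A vertex of $R$ used earlier and adjacent to $e$ serves a pair with an endpoint in $[e-2k,e+2k]$. This interval meets at most $(4k+1)/m+2$ groups and at most $36$ of the sets $W_j'$, so it contains at most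
\[
2\Bigl(\frac{4k+1}m+2\Bigr)+72\le\frac{10k}m+76\le\frac{\rho\epsilon k}8+76<\frac{\rho\epsilon k}4
\]
endpoints. By (i) the greedy choice never fails. We obtain a cycle of $H$ which contains all items and misses only a set $\Lambda\subseteq R\cup Y_0$.

\paragraph{Step 5: absorption.}
By (ii), $|\Lambda\cap B_j|\le6\rho k+m\le7\rho k\le\eta pk/4\le\eta a/2$. So the vertices $v\in\Lambda\cap B_j$ can greedily be assigned distinct accepted $v$-absorbers of block $j$. Accepted tuples are vertex-disjoint subpaths of the cycle. Replacing each assigned $v$-absorber by its Hamilton path through $v$ with the same ends gives a Hamilton cycle of $H$. \qed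

\section{Proof of Theorem~\ref{thm:B}}\label{sec:thmB}

Let $c_3',C_3'$ be the constants of Theorem~\ref{thm:known} for $(1,\epsilon)$, and let $C_0=C_0(\epsilon/4)$ from Proposition~\ref{prop:ham}. We take $c_3\le c_3'$ small and $C_3\ge C_3'$ large. Lengths $L\in[c_3^{-1},2n/3]$ are covered by Theorem~\ref{thm:known}. It remains to treat $L\in[2n/3,n]$. We first show that a.a.s.\ every $(\frac12+\epsilon)$-subgraph $H$, with vertices labeled by rank, is an $(n,k,\epsilon/2)$-graph for a suitable $k$. Then we find the cycle of length $L$ as a Hamilton cycle of a random induced subgraph of $H$ on $L$ vertices.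

\paragraph{Discretization.}
Let $\gamma=\epsilon/34$. Split $[0,1]$ into $M=\lceil1/(\gamma r)\rceil\le n$ cells of length $\ell=1/M\in[\gamma r/2,\gamma r]$. By \eqref{eq:chernoff} a given cell fails to contain $(1\pm\gamma)n\ell$ points with probability at most $2e^{-\gamma^2n\ell/3}\le2e^{-\gamma^3rn/6}\le2n^{-2}$ if $C_3\ge12/\gamma^3$. So a.a.s.\ every cell contains $(1\pm\gamma)n\ell$ points, and all points are distinct. Fix the positions such that this holds. Let $I\subseteq[0,1]$ be an interval with $|I|\le2r$. The cells meeting $I$ have total length at most $|I|+2\ell$, and those contained in $I$ at least $|I|-2\ell$. So the number of points in $I$ is at most $(1+\gamma)n(|I|+2\gamma r)\le n|I|+6\gamma rn$ and at least $n|I|-4\gamma rn$.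

Label the vertices by rank and let $k=\lceil(1+6\gamma)rn\rceil$. Adjacent vertices have ranks differing by at most $k$. For the vertex of rank $i$ at position $x$ put $\Theta=n(\min(x,r)+\min(1-x,r))$. Then $d_G(i)\ge\Theta-4\gamma rn-1$. Moreover $\min(i-1,k)\le n\min(x,r)+6\gamma rn+1$, by the count of points in $[0,x]$ if $x\le r$ and by the definition of $k$ if $x>r$; the same holds on the right. So $D(i)=D_{n,k}(i)\le\Theta+12\gamma rn+3$. As $D(i)\ge k\ge rn$, for $\gamma rn\ge4$ we get
\[
d_G(i)\ge D(i)-17\gamma rn\ge(1-17\gamma)D(i)=(1-\tfrac\epsilon2)D(i).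
\]
Since $(\frac12+\epsilon)(1-\frac\epsilon2)=\frac12+\frac34\epsilon-\frac12\epsilon^2\ge\frac12+\frac\epsilon2$, every $(\frac12+\epsilon)$-subgraph $H$ is an $(n,k,\epsilon/2)$-graph. Also $k/\log n\ge C_3$ and $n/k\ge1/(2r)\ge1/(2c_3)$, so both ratios exceed any prescribed constant.

\paragraph{Sub-sampling.}
Fix $H$, $v$ and an integer $L\in[2n/3,n]$. Let $\lambda=L/n$ and $\gamma'=\epsilon/54$. Let $U=\{v\}\cup U'$, where $U'$ is a uniformly random $(L-1)$-subset of $[n]\setminus\{v\}$; this randomness only serves to show that a suitable $U$ exists.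

Let $A'\subseteq[n]$ with $|A'|\le3k$. By symmetry, the hypergeometric variable $|U'\cap A'|$ is a sum of $|A'\setminus\{v\}|$ draws without replacement from a population of size $n-1$ with $L-1$ ones. Its mean is within $2$ of $\lambda|A'|$, since $0\le\frac Ln-\frac{L-1}{n-1}\le\frac1n$. By \eqref{eq:hoeffding} it deviates from its mean by more than $\gamma'k$ with probability at most $2e^{-2\gamma'^2k/3}$. So a union bound over at most $n+n^2$ sets yields a set $U$ with
\[
\bigl||U\cap A'|-\lambda|A'|\bigr|\le\gamma'k+3\le2\gamma'k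
\]
for all neighborhoods $A'=N_H(i)$ and all intervals $A'$ of at most $k+1$ integers.

Relabel $U$ by rank and let $k'=\lceil(\lambda+3\gamma')k\rceil\in[2k/3,2k]$. Edges of $H[U]$ have rank difference at most $\lambda k+2\gamma'k\le k'$. Let $u\in U$ have rank $\varrho$ in $U$. Then $\min(\varrho-1,k')\le\lambda\min(u-1,k)+3\gamma'k+1$: if $u-1\le k$ this follows from the bound for the interval $[1,u-1]$, and if $u-1>k$ from the definition of $k'$. The same holds on the right. So $D':=D_{L,k'}(\varrho)\le\lambda D(u)+7\gamma'k$. Also $D'\ge k'\ge2k/3$. Thus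
\[
d_{H[U]}(u)\ge\lambda\bigl(\tfrac12+\tfrac\epsilon2\bigr)D(u)-2\gamma'k\ge\bigl(\tfrac12+\tfrac\epsilon2\bigr)D'-9\gamma'k\ge\bigl(\tfrac12+\tfrac\epsilon4\bigr)D',
\]
because $9\gamma'k\le\frac{27}2\gamma'D'=\frac\epsilon4D'$. So $H[U]$ is an $(L,k',\epsilon/4)$-graph, and $k'\ge C_0\log L$, $L\ge C_0k'\ge C_0$ by the choice of $c_3$ and $C_3$. By Proposition~\ref{prop:ham} it has a Hamilton cycle, which is a cycle of length $L$ in $H$ through $v$. On the a.a.s.\ event fixed above this holds for all $H$, $v$ and $L$, which proves Theorem~\ref{thm:B}. \qed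

\begin{thebibliography}{9}

\bibitem{DLMF}
DLMF, formula 10.17.3.

\bibitem{EDLW}
Alberto Espuny D\'iaz, Lyuben Lichev, Alexandra Wesolek,
\emph{On the local resilience of random geometric graphs with respect to connectivity and long cycles},
arXiv:2406.09921 (2024).

\bibitem{HW}
Hardy--Wright, Theorem 444.

\bibitem{Hoeffding}
Hoeffding, JASA 1963, Theorems 2 and 4.

\bibitem{Watson}
Watson, \emph{Theory of Bessel Functions}, \S7.21.

\end{thebibliography}

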